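\title{Star configurations and the initial degree of the $n$-th symbolic power of points in $\mathbb{P}^n$}

\begin{abstract}
Let $Z$ be a nonempty finite set of points in $\mathbb{P}^n$, $n\ge 2$, over an algebraically closed field of characteristic $0$, let $I$ be its ideal, and let $\alpha(I^{(m)})$ be the least degree of a hypersurface with multiplicity at least $m$ at every point of $Z$. Differentiation gives $\alpha(I^{(n)})\ge\alpha(I)+n-1$. We prove that equality holds only if $Z$ lies in a hyperplane or is the set of $n$-fold points of $d=\alpha(I^{(n)})$ general hyperplanes, and that in the second case the product of these hyperplanes is, up to a scalar, the only form of degree $d$ in $I^{(n)}$. This confirms a conjecture from a paper of Bauer and Szemberg. The proof recovers the hyperplanes from the lines that contain the largest possible number of points, and it finds these lines with multiplier ideals and Nadel vanishing. The same tools give $\alpha(I^{(m)})/m\ge(\alpha(I^{(\ell)})+n-1)/(\ell+n-1)$ for all finite sets and all $m,\ell\ge1$, together with the case of equality for $\ell=1$.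
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $k$ is an algebraically closed field of characteristic $0$ and $S=k[x_0,\dots,x_n]$ is the homogeneous coordinate ring of $\mathbb{P}^n=\mathbb{P}^n_k$. The \emph{initial degree} $\alpha(J)$ of a nonzero homogeneous ideal $J\subset S$ is the least $j$ with $J_j\neq0$. Let $Z=\{P_1,\dots,P_s\}\subset\mathbb{P}^n$ be a nonempty finite set with radical ideal $I=\bigcap_iI(P_i)$. Its $m$-th \emph{symbolic power} is $I^{(m)}=\bigcap_iI(P_i)^m$. A form $f$ lies in $I^{(m)}$ exactly when $\operatorname{mult}_Pf\ge m$ for all $P\in Z$, where $\operatorname{mult}_Pf$ is the order of vanishing of $f$ at $P$. So $\alpha(I^{(m)})$ is the least degree of a hypersurface that passes $m$ times through every point of $Z$.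

How slowly can the sequence $\alpha(I),\alpha(I^{(2)}),\alpha(I^{(3)}),\dots$ grow? If $0\ne f\in I^{(j+1)}$ with $j\ge1$, then $\deg f>0$, so in characteristic $0$ some first partial derivative of $f$ is nonzero, and it lies in $I^{(j)}$ by the Leibniz rule. Each step therefore costs at least one degree:
\begin{equation}\label{eq:derivative}
\alpha(I^{(j)})\ \ge\ \alpha(I^{(\ell)})+j-\ell\qquad(j\ge\ell\ge1).
\end{equation}
In particular $\alpha(I^{(m)})\ge\alpha(I)+m-1$, and if equality holds for one $m$, then by \eqref{eq:derivative} it holds for all smaller $m$. Which sets $Z$ attain equality?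

There are two evident families. If $\alpha(I)=1$, that is, if $Z$ lies in a hyperplane, then the powers of its linear form give $\alpha(I^{(m)})=m$, and equality holds for every $m$. For the second family, call a configuration of hyperplanes in $\mathbb{P}^n$ \emph{general} if no more than $n$ of them meet in one point; equivalently, the corresponding points of the dual projective space are in general linear position. The set of all points where $n$ members of a general configuration $h_1,\dots,h_d$ meet is a \emph{star configuration}. We use the same letter for a hyperplane and for a linear form defining it. For $d\ge n+1$ the product $h_1\cdots h_d$ has degree $d$ and multiplicity $n$ at every point of $Z$, while $\alpha(I)=d-n+1$ (Proposition~\ref{prop:converse}), so equality holds for $m=n$. The simplest instance is the set of vertices of a triangle, where $\alpha(I)=2$ and $\alpha(I^{(2)})=3$.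

The exponent $m=n$ is the largest one for which star configurations attain equality, and for $m<n$ there are sets attaining equality that belong to neither family (Proposition~\ref{prop:large-m} and Example~\ref{ex:small-m}). One is led to guess that for $m=n$ the two families are the only ones. This is the conjecture posed in \cite{BS}; its case $n=2$ is a theorem of Bocci and Chiantini. We prove it for all $n\ge2$.

\begin{theorem}\label{thm:A}
Let $n\ge2$ and let $Z\subset\mathbb{P}^n$ be a nonempty finite set with radical ideal $I$. If
\[
d:=\alpha(I^{(n)})=\alpha(I)+n-1,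
\]
then either $\alpha(I)=1$, or $Z$ is the set of all points where $n$ hyperplanes of a general configuration $h_1,\dots,h_d$ meet, and every nonzero $F\in(I^{(n)})_d$ equals $c\,h_1\cdots h_d$ with $c\in k^*$.
\end{theorem}

Nothing is lost by assuming $Z\neq\emptyset$: for the empty set the hypothesis would read $0=n-1$. Together with the two families above, Theorem~\ref{thm:A} shows that for $n\ge2$ one has $\alpha(I^{(n)})=\alpha(I)+n-1$ if and only if $Z$ lies in a hyperplane or is a star configuration of $d=\alpha(I^{(n)})\ge n+1$ hyperplanes.

The proof depends only on the ratio $d:n$ between the degree of $F$ and its multiplicity on $Z$, and it gives the following statement, whose case $e=1$ is the core of Theorem~\ref{thm:A}.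

\begin{theorem}\label{thm:B}
Let $n\ge2$, let $Z\subset\mathbb{P}^n$ be a nonempty finite set with radical ideal $I$, and suppose $a:=\alpha(I)\ge2$. Put $d:=a+n-1$. Let $e\ge1$ be an integer and $F\ne0$ a form of degree $ed$ with $\operatorname{mult}_PF\ge en$ for all $P\in Z$. Then there is a general configuration $h_1,\dots,h_d$ of hyperplanes such that $Z$ is the set of all points where $n$ of them meet, and $F=c\,(h_1\cdots h_d)^e$ with $c\in k^*$.
\end{theorem}

The hypothesis $a\ge2$ cannot be dropped: if $Z$ is any finite subset of a hyperplane $h$, then $d=n$ and $F=h^{en}$ has degree $ed$ and multiplicity $en$ on $Z$. The ratio $d/n=(\alpha(I)+n-1)/n$ is the smallest possible one: Proposition~\ref{prop:inequality} shows that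
\[
\frac{\alpha(I^{(m)})}{m}\ \ge\ \frac{\alpha(I^{(\ell)})+n-1}{\ell+n-1}
\]
for every finite set and all $m,\ell\ge1$, and Theorem~\ref{thm:B} determines when equality holds for $\ell=1$ (Proposition~\ref{prop:equality}).

The proof has an elementary half and a cohomological half. Sections~\ref{sec:star}--\ref{sec:assembly} are elementary. After discarding points we may assume that forms of degree $a-1$ take arbitrary values on $Z$; then a line contains at most $a$ points of $Z$, and the lines with exactly $a$ points, the \emph{rich} lines, control $F$ so tightly that $n$ independent rich lines through a point force the tangent cone of $F$ there to be a union of $n$ hyperplanes. These hyperplanes fit together into the configuration. The cohomological half, Sections~\ref{sec:multiplier}--\ref{sec:propagation}, produces the rich lines: the $\mathbb{Q}$-divisor $\frac1e\operatorname{div}(F)$ is log canonical at some point of $Z$, through such a point there are $n$ independent rich lines, and log canonicity spreads along rich lines. The plane case is not used. Characteristic $0$ enters through \eqref{eq:derivative}, Bertini's theorem,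 resolution of singularities and the vanishing theorem.

\section{Forms vanishing on a star configuration}\label{sec:star}

We first compute what happens on a star configuration. The arguments restrict to one of the hyperplanes and induct on the dimension, so it is convenient to allow configurations with few members. In this section $r$ hyperplanes in $\mathbb{P}^m$ are \emph{general} if any $\min(r,m+1)$ of their linear forms are linearly independent. For $r\ge m+1$ this agrees with the definition in the introduction, because $m+1$ hyperplanes of $\mathbb{P}^m$ have a common point exactly when their forms are dependent. Let $r\ge m$. Then any $m$ members meet in exactly one point, and this point lies on no further member; we call these $\binom rm$ points the \emph{vertices}. If $m\ge2$ and $h$ is a member, the other $r-1$ members cut $h\cong\mathbb{P}^{m-1}$ in $r-1$ general hyperplanes, since any $\min(r-1,m)=\min(r,m+1)-1$ of their forms are independent modulo $h$; the vertices of this smaller configuration are vertices of the original one.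

\begin{lemma}\label{lem:bound}
Let $\mathcal{H}$ be a general configuration of $r\ge m\ge1$ hyperplanes in $\mathbb{P}^m$, and let $K\neq0$ be a form with multiplicity at least $\nu\ge0$ at all vertices. Then $m\deg K\ge\nu r$.
\end{lemma}

\begin{proof}
We use induction on $m$, and for fixed $m$ on $\deg K$. For $m=1$ the form $K$ vanishes to order $\nu$ at $r$ distinct points of $\mathbb{P}^1$, so $\deg K\ge\nu r$. Let $m\ge2$. If some $h\in\mathcal{H}$ does not divide $K$, then $K|_h\ne0$ has multiplicity at least $\nu$ at the vertices of the $r-1\ge m-1$ hyperplanes cut out on $h$, so $\deg K\ge\nu\frac{r-1}{m-1}\ge\nu\frac rm$; the last inequality is equivalent to $r\ge m$ when $\nu>0$. Now suppose $K=K'\prod_{h\in\mathcal{H}}h$. If $\nu\le m$, then $m\deg K\ge mr\ge\nu r$. If $\nu>m$, then $K'$ has multiplicity at least $\nu-m$ at the vertices, because the product has multiplicity exactly $m$ there, and by induction $m\deg K=mr+m\deg K'\ge mr+(\nu-m)r=\nu r$.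
\end{proof}

\begin{lemma}\label{lem:unique}
Let $n\ge2$, let $h_1,\dots,h_d$ be a general configuration of $d\ge n+1$ hyperplanes in $\mathbb{P}^n$, let $e\ge1$, and let $F\neq0$ be a form of degree $ed$ with multiplicity at least $en$ at all vertices. Then $F=c\,(h_1\cdots h_d)^e$ with $c\in k^*$.
\end{lemma}

\begin{proof}
If some $h_i$ does not divide $F$, Lemma~\ref{lem:bound} on $h_i\cong\mathbb{P}^{n-1}$, with $d-1$ hyperplanes and $\nu=en$, gives $(n-1)ed\ge en(d-1)$, that is, $d\le n$. This contradicts $d\ge n+1$. So $h_1\cdots h_d$ divides $F$, and the quotient has degree $(e-1)d$ and multiplicity at least $(e-1)n$ at the vertices. After $e$ such steps the quotient is a nonzero constant.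
\end{proof}

For $d=n$ the lemma fails: there is one vertex, and every cone of degree $en$ with that vertex satisfies the hypothesis.

\begin{proposition}\label{prop:converse}
Let $Z\subset\mathbb{P}^n$ be the set of vertices of a general configuration of $d\ge n+1$ hyperplanes. Then $\alpha(I)=d-n+1$ and $\alpha(I^{(n)})=d$.
\end{proposition}

\begin{proof}
A vertex lies on $n$ members, so it lies on at least one of any $d-n+1$ members. The product of $d-n+1$ members therefore vanishes on $Z$, and $\alpha(I)\le d-n+1$. For the reverse inequality we show by induction on $n\ge1$ that a form $K$ of degree $d-n$ vanishing on $Z$ is zero. For $n=1$ it has degree $d-1$ and $d$ zeros. For $n\ge2$, the restriction of $K$ to a member $h$ has degree $(d-1)-(n-1)$ and vanishes at the vertices of $d-1$ general hyperplanes of $h$, so it is zero by induction. Thus $K$ is divisible by the product of all members, which has degree $d>d-n$, and $K=0$. Finally, the product of all members gives $\alpha(I^{(n)})\le d$, and \eqref{eq:derivative} gives $\alpha(I^{(n)})\ge\alpha(I)+n-1=d$.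
\end{proof}

\section{Reduction, and two cases by hand}\label{sec:reduction}

A star configuration of $d=a+n-1$ hyperplanes has $\binom dn$ points, and $\binom dn=\binom{a-1+n}{n}=\dim S_{a-1}$. This is the least number of points that a set with $\alpha(I)=a$ can have, and we may always discard points until it is reached. For a finite set $Z$, fix a representative vector for each point; this defines evaluation maps $S_j\to k^Z$. We work under the following hypothesis.

\medskip
\noindent$(\ast)$\quad\emph{$n\ge2$, $a\ge2$, $e\ge1$ and $d=a+n-1$; $Z\subset\mathbb{P}^n$ is a finite set such that the evaluation map $S_{a-1}\to k^Z$ is an isomorphism; $F\ne0$ is a form of degree $ed$ with $\operatorname{mult}_PF\ge en$ for all $P\in Z$.}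
\medskip

Under $(\ast)$ we have $|Z|=\binom dn$, no nonzero form of degree $a-1$ vanishes on $Z$, and forms of degree $a-1$ take arbitrary values on $Z$.

\begin{proposition}\label{prop:main}
Under $(\ast)$, the set $Z$ is the set of vertices of a general configuration of $d$ hyperplanes.
\end{proposition}

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:B}, assuming Proposition~\ref{prop:main}]
Let $Z$ and $F$ be as in Theorem~\ref{thm:B}. Since $I_{a-1}=0$, the evaluations at the points of $Z$ span the dual space of $S_{a-1}$. A basis chosen among them corresponds to a subset $Z_0\subset Z$ such that $Z_0$ and $F$ satisfy $(\ast)$. So $Z_0$ is the set of vertices of a general configuration $h_1,\dots,h_d$, and $F=c\,(h_1\cdots h_d)^e$ by Lemma~\ref{lem:unique}, which applies because $d=a+n-1\ge n+1$. The multiplicity of $F$ at a point is $e$ times the number of $h_i$ through it, so $F$ has multiplicity at least $en$ only at the vertices. Hence $Z\subset Z_0$, and Theorem~\ref{thm:B} follows.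

In Theorem~\ref{thm:A}, let $\alpha(I)\ge2$. Theorem~\ref{thm:B} with $e=1$, applied to one nonzero element of $(I^{(n)})_d$, shows that $Z$ is the set of vertices of some $h_1,\dots,h_d$. By Lemma~\ref{lem:unique}, every nonzero element of $(I^{(n)})_d$ is a constant multiple of $h_1\cdots h_d$.
\end{proof}

The rest of the proof is devoted to Proposition~\ref{prop:main}. Two cases can be done directly.

\begin{example}[$a=2$]\label{ex:a2}
Here $d=n+1$, and $(\ast)$ says that $Z$ consists of $n+1$ points spanning $\mathbb{P}^n$, which we take to be the coordinate points. They are the vertices of $x_0,\dots,x_n$. The shape of $F$ is also visible: multiplicity at least $en$ at the $i$-th coordinate point means that every monomial of $F$ has degree at most $e(n+1)-en=e$ in $x_i$, and the only such monomial of degree $e(n+1)$ is $(x_0\cdots x_n)^e$.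
\end{example}

\begin{example}[$n=2$, $a=3$, $e=1$]\label{ex:quartic}
Now $Z$ consists of six points in the plane on which conics take arbitrary values, and $F$ is a quartic singular at all six. No conic contains $Z$, and no line contains four points of $Z$, because conics restrict to a $3$-dimensional space on a line. We look for a line with three points.

Fix $P\in Z$ and let $C$ be the conic, unique up to a scalar, that vanishes on $Z\setminus\{P\}$; it does not vanish at $P$. Suppose $C$ is smooth. It meets $F$ with total multiplicity at least $5\cdot2>2\cdot4$, so $F=CC'$ by B\'ezout's theorem. Since $C$ is smooth and $F$ is singular at the five points, the conic $C'$ vanishes there too, so $C'$ is a multiple of $C$ and $F(P)\neq0$, which is absurd. Hence $C$ is a pair of lines containing five points, and one of the lines, $\lambda$, contains three points $Q_1,Q_2,Q_3$ of $Z$.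

The restriction $F|_\lambda$ has degree $4$ and at least $6$ zeros, so $F=\lambda K$ with $K$ a cubic. The remaining points $P_1,P_2,P_3$ lie off $\lambda$ and are not collinear, since otherwise $Z$ would lie on a conic. The cubic $K$ is singular at each $P_i$, so each side of the triangle $P_1P_2P_3$ meets $K$ at least $4>3$ times and divides it: $K$ is the triangle. Since $F$ is singular at $Q_i$, the cubic $K$ vanishes at $Q_i$; each side meets $\lambda$ once, so each side contains exactly one $Q_i$. No three of the four lines are concurrent, and $Z$ is the set of their six intersection points.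
\end{example}

In Example~\ref{ex:quartic} everything follows once a line with $a$ points of $Z$ is found: $F$ vanishes along it, and the other branches of $F$ at its points complete the configuration. The same lines are present in every star configuration. The intersection of $n-1$ of the $d$ hyperplanes is a line that meets the remaining $d-n+1=a$ hyperplanes in $a$ distinct vertices, and $n$ such lines pass through each vertex. The step of the example that does not survive is the use of B\'ezout's theorem to find the first line. We begin with what the lines give and return to their existence in Section~\ref{sec:multiplier}.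

\section{Rich lines and good points}\label{sec:rich}

From here to the end of Section~\ref{sec:propagation} we assume $(\ast)$, except in Lemma~\ref{lem:key}. Forms of degree $a-1$ take arbitrary values on $Z\cap\lambda$ for every line $\lambda$, and they restrict to a space of dimension $a$ on $\lambda$. Hence
\begin{equation}\label{eq:line-bound}
|Z\cap\lambda|\le a\qquad\text{for every line }\lambda.
\end{equation}
We call $\lambda$ \emph{rich} if $|Z\cap\lambda|=a$.

\begin{lemma}\label{lem:meet}
If two distinct rich lines meet, they meet at a point of $Z$.
\end{lemma}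

\begin{proof}
Otherwise their union contains $2a$ points of $Z$, on which forms of degree $a-1$ take arbitrary values. But the restriction of such a form to the union is a pair of binary forms of degree $a-1$ that agree at the common point, and these pairs form a space of dimension $2a-1$.
\end{proof}

The next lemma generalizes the observation that the rich line in Example~\ref{ex:quartic} divides the quartic. The numbers are extremal, so that besides the order of $F$ along a rich line we obtain the form of its leading term.

\begin{lemma}\label{lem:expansion}
Let $\lambda=\{y_1=\dots=y_{n-1}=0\}$ be a rich line, let $s,t,y_1,\dots,y_{n-1}$ be linear coordinates on $\mathbb{P}^n$, and let $\tau(s,t)$ be a form of degree $a$ vanishing simply at the points of $Z\cap\lambda$. Write $F=\sum_jF_j$, where $F_j=\sum_{|\beta|=j}f_\beta(s,t)\,y^\beta$ and $\deg f_\beta=ed-j$. Then: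
\begin{enumerate}
\item for $|\beta|=j<en$, the form $f_\beta$ vanishes to order at least $en-j$ at each point of $Z\cap\lambda$;
\item $F_j=0$ for $j<e(n-1)$, that is, $F\in I(\lambda)^{e(n-1)}$;
\item $F_{e(n-1)}=\tau^e\,\Phi(y)$ for a form $\Phi\in k[y_1,\dots,y_{n-1}]$ of degree $e(n-1)$, possibly zero.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) In affine coordinates $(z,y)$ centered at $Q\in Z\cap\lambda$, with $z$ a coordinate along $\lambda$, we have $F=\sum f_\beta(z)y^\beta$, and every monomial of $F$ has degree at least $en$.

(2) If $f_\beta\neq0$ with $|\beta|=j<en$, then (1) gives $a(en-j)\le ed-j$. Thus $(a-1)j\ge e(an-a-n+1)=e(a-1)(n-1)$, and $j\ge e(n-1)$ because $a\ge2$.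

(3) For $j=e(n-1)$ each $f_\beta$ has degree $ed-e(n-1)=ea$ and vanishes to order at least $e$ at $a$ points, so it is a constant multiple of $\tau^e$.
\end{proof}

The form $\Phi$ does not depend on the coordinates, up to a nonzero scalar. Indeed, let $V=I(\lambda)_1$ be the space of linear forms vanishing on $\lambda$. The class of $F$ in $I(\lambda)^{e(n-1)}/I(\lambda)^{e(n-1)+1}\cong(S/I(\lambda))\otimes\operatorname{Sym}^{e(n-1)}V$ is $\tau^e\otimes\Phi$, and $\tau\in S/I(\lambda)$ is determined by $Z\cap\lambda$ up to a scalar. We write $\Phi_\lambda$ for it. When $\Phi_\lambda$ is a nonzero product of linear forms, its factors define a set of hyperplanes through $\lambda$ that depends only on $\lambda$ and $F$. This is how information passes from one point of a rich line to another.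

\begin{definition}\label{def:good}
A point $P\in Z$ is \emph{good} if $\operatorname{mult}_PF=en$ and there are $n$ rich lines through $P$ with linearly independent directions.
\end{definition}

At a good point, the argument of Example~\ref{ex:a2} applies to the tangent cone.

\begin{lemma}\label{lem:good}
Let $P$ be good, with independent rich lines $\lambda_1,\dots,\lambda_n$. Choose coordinates in which $P=(1:0:\dots:0)$ and $\lambda_i$ joins $P$ to the $i$-th coordinate point, and let $G_P$ be the homogeneous part of degree $en$ of $F(1,x_1,\dots,x_n)$. Then:
\begin{enumerate}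
\item $G_P=c\,(x_1\cdots x_n)^e$ with $c\neq0$;
\item $\lambda_1,\dots,\lambda_n$ are the only rich lines through $P$;
\item $\Phi_{\lambda_i}=c'\prod_{j\neq0,i}x_j^e$ with $c'\ne0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) By Lemma~\ref{lem:expansion}(2), $F\in(x_j:j\neq0,i)^{e(n-1)}$ for $i=1,\dots,n$. So a monomial of $G_P$, which has degree $en$, has degree at most $e$ in each $x_i$, and only $(x_1\cdots x_n)^e$ can occur. Moreover $G_P\neq0$ because $\operatorname{mult}_PF=en$.

(2) Let $\lambda$ be a rich line through $P$ with direction $v=(v_1:\dots:v_n)$. Its ideal is generated by the linear forms in $x_1,\dots,x_n$ that vanish at $v$; let $\mathfrak{p}\subset k[x_1,\dots,x_n]$ be the ideal they generate. Then $F(1,x)\in\mathfrak{p}^{e(n-1)}$, and since this ideal is homogeneous, $G_P\in\mathfrak{p}^{e(n-1)}$. So $G_P$ has multiplicity at least $e(n-1)$ at $v\in\mathbb{P}^{n-1}$. By (1) this multiplicity is $e\cdot\#\{i:v_i=0\}$, so $v$ is a coordinate direction.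

(3) Let $i=1$ and take $s=x_0$, $t=x_1$, $y=(x_2,\dots,x_n)$. Then $\tau=x_1\tau'$ with $\tau'(1,0)\neq0$. The terms of $F(1,x)$ of degree $e(n-1)$ in $y$ are $x_1^e\tau'(1,x_1)^e\Phi$, and those among them of total degree $en$ are $\tau'(1,0)^ex_1^e\Phi$. By (1) all of $G_P$ has degree $e(n-1)$ in $y$, so $\tau'(1,0)^ex_1^e\Phi=c\,(x_1\cdots x_n)^e$.
\end{proof}

For a good point $P$ let $\mathcal{T}(P)$ be the set of the $n$ hyperplanes $\{x_i=0\}$, $1\le i\le n$. They are the components of the tangent cone of $F$ at $P$, so $\mathcal{T}(P)$ depends only on $P$ and $F$. Lemma~\ref{lem:good} can be summarized without coordinates: the members of $\mathcal{T}(P)$ meet only in $P$; the rich lines through $P$ are exactly the intersections of $n-1$ members of $\mathcal{T}(P)$; and for a rich line $\lambda$ through $P$, exactly $n-1$ members of $\mathcal{T}(P)$ contain $\lambda$, they are the hyperplanes given by the factors of $\Phi_\lambda$, and the remaining member meets $\lambda$ only in $P$.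

\section{From good points to the hyperplanes}\label{sec:assembly}

Each good point supplies $n$ hyperplanes, and we must show that all good points together supply only $d$. The points of one rich line supply exactly $d$, and the task is to see that this set of $d$ hyperplanes does not depend on the line.

\begin{proposition}\label{prop:assembly}
Assume $(\ast)$. Suppose that $Z$ contains a good point, and that every point of $Z$ on a rich line through a good point is good. Then $Z$ is the set of vertices of a general configuration of $d$ hyperplanes.
\end{proposition}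

\begin{proof}
Fix a good point $P_0$, and let $\mathcal{P}\subset Z$ be the set of points that can be reached from $P_0$ by a chain of points of $Z$ in which consecutive points lie on a common rich line. All points of $\mathcal{P}$ are good, and a rich line $\lambda$ through a point of $\mathcal{P}$ has $\lambda\cap Z\subset\mathcal{P}$.

\emph{The hyperplanes of one line.} Let $\lambda$ be a rich line through a point of $\mathcal{P}$ and let $\mathcal{T}(\lambda)$ be the set of $n-1$ hyperplanes given by the factors of $\Phi_\lambda$. For each $Q\in\lambda\cap Z$ we have $\mathcal{T}(Q)=\mathcal{T}(\lambda)\cup\{h_Q^\lambda\}$ with $h_Q^\lambda\cap\lambda=\{Q\}$. The $a$ hyperplanes $h_Q^\lambda$ are therefore distinct and do not belong to $\mathcal{T}(\lambda)$, so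
\[
\mathcal{H}(\lambda):=\bigcup_{Q\in\lambda\cap Z}\mathcal{T}(Q)=\mathcal{T}(\lambda)\cup\{h_Q^\lambda:Q\in\lambda\cap Z\}
\]
has exactly $n-1+a=d$ elements.

\emph{Two lines through a point.} We claim that $\mathcal{H}(\lambda)=\mathcal{H}(\lambda')$ for rich lines $\lambda\ne\lambda'$ through a point $P\in\mathcal{P}$. Write $\mathcal{T}(P)=\{h_1,\dots,h_n\}$ with $\lambda=\bigcap_{j\neq1}h_j$ and $\lambda'=\bigcap_{j\neq2}h_j$. Both lines lie in the plane $\Pi=\bigcap_{j\ge3}h_j$, which is $\mathbb{P}^2$ itself if $n=2$, and $h_1\cap\Pi=\lambda'$. We have $\mathcal{T}(P)\subset\mathcal{H}(\lambda')$ by definition. Let $Q\in\lambda\cap Z$ with $Q\neq P$, so that $\mathcal{T}(Q)=\{h_2,\dots,h_n,h_Q^\lambda\}$. The line $\lambda''=h_Q^\lambda\cap h_3\cap\dots\cap h_n\subset\Pi$ is a rich line through $Q$, and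
\[
\mathcal{T}(\lambda'')=\{h_3,\dots,h_n,h_Q^\lambda\}.
\]
It differs from $\lambda'$, since $\lambda\cap\lambda'=\{P\}$ and so $Q\notin\lambda'$. The lines $\lambda'$ and $\lambda''$ of $\Pi$ meet in a point $T$, and $T\in Z$ by Lemma~\ref{lem:meet}. Since $T\in\lambda'\cap Z$, it is good and $\mathcal{T}(T)=\{h_1,h_3,\dots,h_n,h_T^{\lambda'}\}$. Exactly $n-1$ of these hyperplanes contain the rich line $\lambda''$, and $h_1$ does not, because $h_1\cap\Pi=\lambda'\neq\lambda''$. Computing at $T$ therefore gives $\mathcal{T}(\lambda'')=\{h_3,\dots,h_n,h_T^{\lambda'}\}$. Comparing the two descriptions, $h_Q^\lambda=h_T^{\lambda'}\in\mathcal{H}(\lambda')$. Hence $\mathcal{T}(Q)\subset\mathcal{H}(\lambda')$ for all $Q\in\lambda\cap Z$, so $\mathcal{H}(\lambda)\subset\mathcal{H}(\lambda')$, and both sets have $d$ elements.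

\emph{One configuration.} Consecutive lines of a chain pass through a common point of $\mathcal{P}$, so $\mathcal{H}(\lambda)$ is one and the same set $\mathcal{H}$ of $d$ hyperplanes for all rich lines $\lambda$ meeting $\mathcal{P}$. Let $P\in\mathcal{P}$, $h\in\mathcal{T}(P)$ and $h'\in\mathcal{H}\setminus\mathcal{T}(P)$. The intersection $\lambda$ of the members of $\mathcal{T}(P)\setminus\{h\}$ is a rich line with $\mathcal{T}(\lambda)=\mathcal{T}(P)\setminus\{h\}$. Since $h'\in\mathcal{H}(\lambda)\setminus\mathcal{T}(\lambda)$, there is $Q\in\lambda\cap Z\subset\mathcal{P}$ with $h'=h_Q^\lambda$, and then $\mathcal{T}(Q)=(\mathcal{T}(P)\setminus\{h\})\cup\{h'\}$. Any $n$-element subset of $\mathcal{H}$ is obtained from $\mathcal{T}(P_0)$ by exchanging one element at a time, so every $n$-element subset of $\mathcal{H}$ equals $\mathcal{T}(P)$ for some $P\in\mathcal{P}$, and its members meet exactly in $P$. Different subsets give different points, because $P$ determines $\mathcal{T}(P)$.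

If $n+1$ members of $\mathcal{H}$ had a common point, two different $n$-element subsets would meet in the same point. So $\mathcal{H}$ is general. Its $\binom dn$ vertices lie in $Z$, and $|Z|=\binom dn$.
\end{proof}

It remains to find one good point and to show that goodness spreads along rich lines.

\section{Multiplier ideals}\label{sec:multiplier}

At a vertex of a star configuration, the divisor $\frac1e\operatorname{div}(F)$ is a union of $n$ hyperplanes crossing normally: it has multiplicity $n$ and is otherwise as mild as possible. The notion that captures this mildness without mentioning lines is log canonicity, and multiplier ideals connect it to the existence of forms of low degree. We recall what is needed; the reference is \cite[Ch.~9]{PAG}, and the results hold over $k$ by the Lefschetz principle.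

Let $X$ be a smooth variety of dimension $n$ and $D=\sum c_iD_i$ an effective $\mathbb{Q}$-divisor, so the $D_i$ are prime divisors and $c_i\in\mathbb{Q}_{\ge0}$. Degree, multiplicity at a point and pull-back extend linearly to $\mathbb{Q}$-divisors, and $\lfloor D\rfloor=\sum\lfloor c_i\rfloor D_i$. A divisor has \emph{simple normal crossings} (snc) if its components are smooth and are given near each point by part of a system of local coordinates. A \emph{log resolution} of $D$ is a projective birational morphism $\rho:Y\to X$ from a smooth variety such that the support of $\rho^*D$ together with the exceptional locus is an snc divisor. The relative canonical divisor $K_{Y/X}$ is the effective exceptional divisor defined by the Jacobian determinant of $\rho$. The \emph{multiplier ideal} is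
\[
\mathcal{J}(D)=\mathcal{J}(X,D)=\rho_*\mathcal{O}_Y\bigl(K_{Y/X}-\lfloor\rho^*D\rfloor\bigr)\subset\mathcal{O}_X .
\]
It is a nonzero coherent ideal sheaf, it does not depend on $\rho$, and its formation commutes with restriction to open sets. If $D$ has snc support, then $\rho$ may be the identity and $\mathcal{J}(D)=\mathcal{O}_X(-\lfloor D\rfloor)$.

A \emph{prime divisor over $X$} is a prime divisor $W$ on some smooth $Y$ with a projective birational morphism $\rho:Y\to X$. Its \emph{center} is $c_X(W)=\rho(W)$, and its \emph{log discrepancy} is $A_X(W)=1+\operatorname{ord}_W(K_{Y/X})\ge1$. We write $\operatorname{ord}_W\varphi$ and $\operatorname{ord}_WD$ for the orders of $\rho^*\varphi$ and $\rho^*D$ along $W$, and $\operatorname{ord}_W\mathfrak{c}$ for the minimum of $\operatorname{ord}_W\varphi$ over local sections $\varphi$ of an ideal sheaf $\mathfrak{c}$; it is positive exactly when $c_X(W)$ lies in the zero locus of $\mathfrak{c}$. The basic example is the exceptional divisor of the blow-up of a point $x$: its log discrepancy is $n$, and the order along it is the multiplicity at $x$.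

We use Bertini's theorem in this form: on a smooth variety with an snc divisor $\Sigma$, general members $M_1,\dots,M_r$ of a base point free linear system are smooth, have no components in common with each other or with $\Sigma$, and $\Sigma+\sum M_i$ is snc. A $\mathbb{Q}$-divisor on a projective variety of dimension $n$ is \emph{nef} if it has nonnegative degree on every curve, and a nef divisor is \emph{big} if its top self-intersection is positive.

\begin{itemize}
\item[(J1)] $\varphi\in\mathcal{J}(D)_x$ if and only if $\operatorname{ord}_W\varphi+A_X(W)>\operatorname{ord}_WD$ for all $W$ with $x\in c_X(W)$; it suffices to test the prime divisors on one log resolution. This restates the definition, since for an integer $j$ and a rational $c$ one has $j\ge\lfloor c\rfloor$ if and only if $j+1>c$, and every $W$ appears on some log resolution. In particular $\mathcal{J}(D')\subset\mathcal{J}(D)$ if $D'\ge D$.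
\item[(J2)] If $\operatorname{mult}_xD\ge n+r-1$ with $r\ge1$ an integer, then $\mathcal{J}(D)_x\subset\mathfrak{m}_x^r$. Indeed, (J1) for the exceptional divisor of the blow-up of $x$ gives $\operatorname{mult}_x\varphi>\operatorname{mult}_xD-n\ge r-1$.
\item[(J3)] If $M_1,\dots,M_r$ are general members of a base point free linear system and $0\le c_i<1$, then $\mathcal{J}(D+\sum c_iM_i)=\mathcal{J}(D)$. Indeed, Bertini's theorem for the pulled-back system shows that a log resolution $\rho$ of $D$ is also one of $D+\sum c_iM_i$ and that the $\rho^*M_i$ are reduced and share no components with each other or with $\rho^*D$; as $c_i<1$, the round-down does not change.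
\item[(J4)] (Nadel vanishing, \cite[9.4.8]{PAG}.) If $X$ is projective, $N$ is an integral divisor and $N-D$ is nef and big, then $H^i(X,\mathcal{O}_X(K_X+N)\otimes\mathcal{J}(D))=0$ for $i>0$. On $\mathbb{P}^n$ this says that $H^i(\mathcal{J}(D)(q))=0$ for $i>0$ whenever $q+n+1>\deg D$.
\item[(J5)] (Restriction, \cite[9.5.1]{PAG}.) If $X'\subset X$ is a smooth divisor not contained in the support of $D$, then $\mathcal{J}(X',D|_{X'})\subset\mathcal{J}(X,D)\cdot\mathcal{O}_{X'}$.
\end{itemize}

The divisor $D$ is \emph{log canonical} (lc) \emph{at $x$} if $A_X(W)\ge\operatorname{ord}_WD$ for all $W$ with $x\in c_X(W)$. This is equivalent to $\mathcal{J}(tD)_x=\mathcal{O}_{X,x}$ for all rational $0<t<1$: by (J1) with $\varphi=1$, the latter says that $A_X(W)>t\operatorname{ord}_WD$ for all such $t$ and $W$, and $A_X(W)>0$. A reduced snc divisor $\Sigma$ is lc everywhere, since $\lfloor t\Sigma\rfloor=0$ for $t<1$. This has the following consequence.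

\begin{itemize}
\item[(J6)] If a smooth subvariety $\lambda\subset X$ of codimension $r$ is defined on an open set by $y_1,\dots,y_r$, part of a coordinate system, then $A_X(W)\ge r\operatorname{ord}_W(I_\lambda)$ for every $W$ whose center meets that open set. Indeed, $\sum\{y_i=0\}$ is lc, so $A_X(W)\ge\sum\operatorname{ord}_Wy_i\ge r\operatorname{ord}_W(I_\lambda)$.
\end{itemize}

Under $(\ast)$ we put
\[
D:=\tfrac1e\operatorname{div}(F),\qquad\deg D=d,\qquad\operatorname{mult}_PD\ge n\quad(P\in Z).
\]

\section{A log canonical point}\label{sec:lc}

If $D$ were lc at no point of $Z$, then for some $t<1$ the ideal $\mathcal{J}(tD)$ would vanish on all of $Z$, and we would like to extract from it a nonzero form of degree $a-1$. The usual way to get a section out of (J4) needs an isolated point of the zero locus of the multiplier ideal, and we know nothing about this locus. The remedy is to compare two multiplier ideals that differ only at one point $P$: adding general hyperplanes through $P$ with small coefficients shrinks the ideal at $P$ and changes nothing elsewhere. The number of hyperplanes needed grows with the order to which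 the ideal already vanishes on $Z$, and \eqref{eq:derivative} shows that the admissible degree grows at the same rate.

\begin{lemma}\label{lem:key}
Let $Z\subset\mathbb{P}^n$ be any nonempty finite set with ideal $I$, let $\ell\ge1$, and let $D$ be an effective $\mathbb{Q}$-divisor with
\[
\deg D-\operatorname{mult}_PD<\alpha(I^{(\ell)})-\ell\qquad\text{for all }P\in Z.
\]
Then $\mathcal{J}(D)_P\not\subset\mathfrak{m}_P^\ell$ for some $P\in Z$.
\end{lemma}

\begin{proof}
Suppose $\mathcal{J}(D)_P\subset\mathfrak{m}_P^\ell$ for all $P\in Z$. Let $\mu$ be the largest integer with $\mathcal{J}(D)_P\subset\mathfrak{m}_P^\mu$ for all $P\in Z$. It exists because the stalks of $\mathcal{J}(D)$ are nonzero, and $\mu\ge\ell$. Choose $P\in Z$ with $\mathcal{J}(D)_P\not\subset\mathfrak{m}_P^{\mu+1}$. By (J2), $\psi:=n+\mu-\operatorname{mult}_PD>0$. Let $\Psi=\frac\psi r\sum_{i=1}^rM_i$, where $r>\psi$ and the $M_i$ are general hyperplanes through $P$. These form a base point free system on $\mathbb{P}^n\setminus\{P\}$, so $\mathcal{J}(D+\Psi)=\mathcal{J}(D)$ away from $P$ by (J3). At $P$ we have $\operatorname{mult}_P(D+\Psi)=n+\mu$, so $\mathcal{J}(D+\Psi)_P\subset\mathfrak{m}_P^{\mu+1}$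 by (J2). Hence $\mathcal{Q}:=\mathcal{J}(D)/\mathcal{J}(D+\Psi)$ is a nonzero sheaf supported at $P$.

Let $q:=\alpha(I^{(\ell)})+\mu-\ell-1$. By \eqref{eq:derivative}, $q<\alpha(I^{(\mu)})$, so $H^0(\mathcal{J}(D)(q))\subset(I^{(\mu)})_q=0$. On the other hand,
\[
\deg(D+\Psi)=\deg D-\operatorname{mult}_PD+n+\mu<\alpha(I^{(\ell)})-\ell+n+\mu=q+n+1,
\]
so $H^1(\mathcal{J}(D+\Psi)(q))=0$ by (J4). The exact sequence
\[
H^0(\mathcal{J}(D)(q))\to H^0(\mathcal{Q}(q))\to H^1(\mathcal{J}(D+\Psi)(q))
\]
gives $H^0(\mathcal{Q}(q))=0$, which is impossible for a nonzero sheaf supported at a point.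
\end{proof}

The strict inequality is needed. For a star configuration of $d\ge n+1$ hyperplanes, $\ell=1$ and $D=\sum h_i$, we have $\deg D-\operatorname{mult}_PD=d-n=\alpha(I)-1$, while $\mathcal{J}(D)=\mathcal{O}(-D)$ vanishes on $Z$. Under $(\ast)$ the divisor $D$ sits on this boundary, and scaling by $t<1$ moves it inside.

\begin{corollary}\label{cor:lc}
Under $(\ast)$ there is a point $P\in Z$ at which $D$ is lc.
\end{corollary}

\begin{proof}
Otherwise for each $P\in Z$ there is a rational $0<t_P<1$ with $\mathcal{J}(t_PD)_P\subset\mathfrak{m}_P$. For $t=\max_Pt_P<1$, (J1) gives $\mathcal{J}(tD)_P\subset\mathfrak{m}_P$ for all $P\in Z$. But $\deg(tD)-\operatorname{mult}_P(tD)\le t(d-n)=t(a-1)<a-1\le\alpha(I)-1$, where the strict inequality uses $a\ge2$. This contradicts Lemma~\ref{lem:key} with $\ell=1$.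
\end{proof}

\section{Rich lines through a log canonical point}\label{sec:lc-good}

\begin{proposition}\label{prop:lc-good}
Assume $(\ast)$ and let $D$ be lc at $P\in Z$. Then $\operatorname{mult}_PD=n$, and the directions of the rich lines through $P$ span $\mathbb{P}(T_P\mathbb{P}^n)\cong\mathbb{P}^{n-1}$. In particular $P$ is good.
\end{proposition}

The exceptional divisor of the blow-up of $P$ has log discrepancy $n$, so $\operatorname{mult}_PD\le n$, and equality holds by $(\ast)$. The rest of this section proves the statement about directions. Put $b:=a-1\ge1$.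

\subsection*{The blow-up}
Let $\pi:B\to\mathbb{P}^n$ be the blow-up of $P=(1:0:\dots:0)$, with exceptional divisor $E=\mathbb{P}(T_P\mathbb{P}^n)\cong\mathbb{P}^{n-1}$. Projection from $P$ extends to a morphism $g:B\to\mathbb{P}^{n-1}$ whose fibers are the strict transforms of the lines through $P$. Put $H=\pi^*\mathcal{O}(1)$ and $L=H-E=g^*\mathcal{O}(1)$. Over the chart $U_1=\{v_1=1\}$ of $\mathbb{P}^{n-1}$ we have $g^{-1}(U_1)\cong U_1\times\mathbb{P}^1$, with $\pi(v,(s:t))=(s:t:tv_2:\dots:tv_n)$; here $E=\{t=0\}$ and $\mathcal{O}(H)\cong\operatorname{pr}_2^*\mathcal{O}_{\mathbb{P}^1}(1)$, and the other charts are obtained by permuting $x_1,\dots,x_n$. So $E$ is a section of $g$ meeting each fiber transversally in the direction of the corresponding line, and a divisor of class $uH+vL$ has degree $u$ on the fibers. Both $H$ and $L$ are base point free and $H^n=1$, so $uH+vL$ is nef and big for $u>0$, $v\ge0$: its top self-intersection is at least $u^n$. The class $L$ itself is not big, since $L^n=0$. We have $K_B=-(n+1)H+(n-1)E$, and the strict transform of $D$ is the effective divisor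
\[
D_B=\pi^*D-nE\equiv dH-nE=bH+nL .
\]

For a prime divisor $W$ over $B$ put $A(W)=A_B(W)$ and $\delta_W=\operatorname{ord}_WD_B$. If $W$ lies on $\rho:Y\to B$, then $K_{Y/\mathbb{P}^n}=K_{Y/B}+(n-1)\rho^*E$, so $A_{\mathbb{P}^n}(W)=A(W)+(n-1)\operatorname{ord}_WE$, while $\operatorname{ord}_WD=\delta_W+n\operatorname{ord}_WE$. The center of $W$ on $\mathbb{P}^n$ contains $P$ exactly when $c_B(W)$ meets $E$. Thus the hypothesis that $D$ is lc at $P$ becomes
\begin{equation}\label{eq:lc-blowup}
A(W)\ge\delta_W+\operatorname{ord}_WE\qquad\text{whenever }c_B(W)\cap E\neq\emptyset.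
\end{equation}

Let $Z'=Z\setminus\{P\}$, viewed in $B\setminus E$. Let $\lambda_1,\dots,\lambda_p$ be the distinct fibers of $g$ meeting $Z'$, and put $Y_j=Z'\cap\lambda_j$, $\sigma_j=|Y_j|$ and $\{v_j\}=\lambda_j\cap E$. By \eqref{eq:line-bound}, $1\le\sigma_j\le b$, and $\lambda_j$ is rich exactly when $\sigma_j=b$. With $R=\{v_j:\lambda_j\text{ rich}\}$, we must show that no hyperplane of $E$ contains $R$, that is,
\begin{equation}\label{eq:goal}
H^0(E,I_{R,E}(1))=0 .
\end{equation}

\subsection*{The plan}
Sections of $bH-E$ are the forms of degree $a-1$ vanishing at $P$, and restriction to $E$, where $bH-E$ becomes $\mathcal{O}_E(1)$, takes such a form to its differential at $P$. No nonzero form of degree $a-1$ vanishes on $Z$. So \eqref{eq:goal} follows if every linear form on $T_P\mathbb{P}^n$ vanishing on $R$ lifts to a section of $\mathcal{J}(bH-E)$ for an ideal $\mathcal{J}$ vanishing on $Z'$. The obstruction lies in $H^1(\mathcal{J}(bH-2E))$, and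
\[
bH-2E=K_B+N,\qquad N=(a+n)H-(n+1)E=bH+(n+1)L\equiv D_B+L .
\]
The ideal $\mathcal{J}(D_B)$ vanishes on $Z'$, but $N-D_B\equiv L$ is not big. Replacing $D_B$ by $(1-\varepsilon)D_B$ restores bigness and loses the multiplicity $n$ on $Z'$. We therefore use $(1-\varepsilon)D_B+\varepsilon D'$, where $D'$ still has multiplicity at least $n$ on $Z'$ but has degree $u<b$ on the fibers; its coefficient of $L$ may be large, since $N-D_B\equiv L$ leaves room for it when $\varepsilon$ is small.

Such a $D'$ must be singular along the $\lambda_j$. If $\nu<n$ is its multiplicity at a general point of $\lambda_j$, the count in Lemma~\ref{lem:expansion}, applied to the leading coefficients along $\lambda_j$, gives $\sigma_j(n-\nu)\le u$. By (J6), a multiplicity $\nu<n-1$ will turn out to be harmless for the multiplier ideal near $E$, and $\nu<n-1$ is compatible with $u<b$ exactly when $\sigma_j<b$. This is how the rich lines enter: they are the fibers along which the perturbation cannot be made harmless. For the other fibers we take $n-\nu=a/b>1$ and $u=a(a-2)/b=b-1/b$.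

\subsection*{The auxiliary divisor}
Clearing the denominator $b$, define the ideal sheaf $\mathfrak{c}=\prod_j\mathfrak{c}_j$ on $B$ by
\[
\mathfrak{c}_j=I_{\lambda_j}^{\,nb}\quad(\lambda_j\text{ rich}),\qquad\mathfrak{c}_j=I_{Y_j}^{\,a}\,I_{\lambda_j}^{\,nb-a}\quad(\lambda_j\text{ not rich}),
\]
where $nb-a\ge2(a-1)-a=a-2\ge0$. The zero loci of the factors lie in the disjoint fibers $\lambda_j$, and $\mathfrak{c}_Q\subset\mathfrak{m}_Q^{nb}$ for every $Q\in Z'$.

\begin{lemma}\label{lem:generation}
The sheaf $\mathfrak{c}\otimes\mathcal{O}_B((b^2-1)H+zL)$ is globally generated for $z\gg0$.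
\end{lemma}

\begin{proof}
Put $\mathcal{G}=\mathfrak{c}\otimes\mathcal{O}_B((b^2-1)H)$. It suffices to show that $g^*g_*\mathcal{G}\to\mathcal{G}$ is surjective. Indeed, $g_*\mathcal{G}$ is coherent, so $g_*\mathcal{G}\otimes\mathcal{O}_{\mathbb{P}^{n-1}}(z)=g_*(\mathcal{G}(zL))$ is globally generated for $z\gg0$ by Serre's theorem, and then its global sections, which are those of $\mathcal{G}(zL)$, generate $g^*g_*(\mathcal{G}(zL))$ and its quotient $\mathcal{G}(zL)$. Surjectivity means that every point of $\mathbb{P}^{n-1}$ has a neighborhood $U$ such that $\mathcal{G}$ is generated on $g^{-1}(U)$ by sections over $g^{-1}(U)$. We take $U$ inside a standard chart, so that $g^{-1}(U)=U\times\mathbb{P}^1$ and binary forms of degree $i\ge0$ generate $\mathcal{O}(iH)$.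

If $U$ contains no $g(\lambda_j)$, then $\mathfrak{c}=\mathcal{O}$ on $g^{-1}(U)$ and $b^2-1\ge0$. Otherwise let $U$ contain $g(\lambda_j)$ and no other $g(\lambda_i)$, and let $u_1,\dots,u_{n-1}$ be affine coordinates centered at $g(\lambda_j)$, so that $I_{\lambda_j}=(u_1,\dots,u_{n-1})$. If $\lambda_j$ is rich, $\mathcal{G}$ is generated by the products of monomials of degree $nb$ in the $u_i$ with binary forms of degree $b^2-1$. If $\lambda_j$ is not rich, let $\tau_j$ be a binary form of degree $\sigma_j$ vanishing simply at the points of $Y_j$. Then $I_{Y_j}(\sigma_jH)$ is generated by $\tau_j$ and the sections $u_i\theta$ with $\theta$ a binary form of degree $\sigma_j$. Products of $a$ of these, times monomials of degree $nb-a$ in the $u_i$, generate $\mathfrak{c}(a\sigma_jH)$, and multiplying by binary forms of degree $b^2-1-a\sigma_j$ we generate $\mathcal{G}$. This degree is nonnegative because $\sigma_j\le a-2$ and $b^2-1=a(a-2)$.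
\end{proof}

Fix such a $z$. Let $\rho:Y\to B$ be a log resolution of $D_B$ and $\mathfrak{c}$; this means that $\mathfrak{c}\cdot\mathcal{O}_Y=\mathcal{O}_Y(-C)$ for an effective divisor $C$, and that the supports of $\rho^*D_B$ and $C$ together with the exceptional locus form an snc divisor. Put $\gamma_W=\operatorname{ord}_W\mathfrak{c}$, the coefficient of $W$ in $C$. Let $\Gamma$ be the divisor of a general section of $\mathfrak{c}\otimes\mathcal{O}_B((b^2-1)H+zL)$. By Lemma~\ref{lem:generation}, these sections generate the line bundle $\mathcal{O}_Y(\rho^*((b^2-1)H+zL)-C)$, so $\rho^*\Gamma=C+M$ with $M$ a general member of a base point free system on $Y$. For rational $0<\varepsilon<1$ put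
\[
\Delta=(1-\varepsilon)D_B+\tfrac\varepsilon b\,\Gamma,\qquad\mathcal{J}=\mathcal{J}(B,\Delta).
\]
By Bertini's theorem $\rho$ is a log resolution of $\Delta$ and $M$ is reduced with no component in the snc divisor above. As $\varepsilon/b<1$, the components of $M$ impose no condition in (J1). Hence $\varphi\in\mathcal{J}_x$ if and only if
\begin{equation}\label{eq:criterion}
\operatorname{ord}_W\varphi+A(W)>(1-\varepsilon)\delta_W+\tfrac\varepsilon b\,\gamma_W
\end{equation}
for all prime divisors $W$ on $Y$ with $x\in c_B(W)$. Since $A(W)\ge1$, only the finitely many $W$ with $\delta_W>0$ or $\gamma_W>0$ matter. We call them \emph{relevant}; they do not depend on $\varepsilon$.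

\subsection*{The ideal $\mathcal{J}$ near $E$}
We claim that for small $\varepsilon$,
\begin{equation}\label{eq:near-E}
\mathcal{J}_x=\mathcal{O}_{B,x}\ \text{ for }x\in E\setminus R,\qquad I_{\lambda_j}\subset\mathcal{J}\ \text{ at }v_j\in R .
\end{equation}
Let $W$ be relevant with $c_B(W)\cap E\neq\emptyset$. By \eqref{eq:lc-blowup}, $A(W)\ge\delta_W$; this is where the lc hypothesis is used.

\emph{Case 1: $A(W)>\delta_W$.} The right side of \eqref{eq:criterion} tends to $\delta_W$ as $\varepsilon\to0$, so \eqref{eq:criterion} holds with $\varphi=1$ for small $\varepsilon$.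

\emph{Case 2: $A(W)=\delta_W$ and $\gamma_W=0$.} Then $A(W)=\delta_W>(1-\varepsilon)\delta_W$, since $\delta_W=A(W)>0$, and \eqref{eq:criterion} holds with $\varphi=1$.

\emph{Case 3: $A(W)=\delta_W$ and $\gamma_W>0$.} By \eqref{eq:lc-blowup}, $\operatorname{ord}_WE=0$, so $c_B(W)\not\subset E$. Since $\gamma_W>0$, the center lies in some $\lambda_j$. It meets $E$ without being contained in $E$, so it is not a point, and $c_B(W)=\lambda_j$. Put $o=\operatorname{ord}_W(I_{\lambda_j})>0$. If $\lambda_j$ is not rich, then $\mathfrak{c}=I_{\lambda_j}^{\,nb-a}$ at the generic point of $\lambda_j$, so by $a/b>1$ and (J6),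
\[
\tfrac1b\gamma_W=\bigl(n-\tfrac ab\bigr)o<(n-1)\,o\le A(W)=\delta_W ,
\]
and \eqref{eq:criterion} holds with $\varphi=1$. If $\lambda_j$ is rich, then $\frac1b\gamma_W=no$. For $\varphi\in I_{\lambda_j}$ and $\varepsilon<1/n$ we have $\operatorname{ord}_W\varphi\ge o\ge\varepsilon no$ and $A(W)>(1-\varepsilon)\delta_W$, so \eqref{eq:criterion} holds for such $\varphi$.

Take $\varepsilon$ small enough for the finitely many relevant $W$. The only $W$ for which $\varphi=1$ may fail have as center a rich $\lambda_j$, which meets $E$ only in $v_j$, and for these every $\varphi\in I_{\lambda_j}$ passes. This proves \eqref{eq:near-E}. Since $\lambda_j$ meets $E$ transversally, $I_{\lambda_j}\cdot\mathcal{O}_E$ is the maximal ideal of $v_j$ in $E$, and therefore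
\begin{equation}\label{eq:contains-R}
I_{R,E}\subset\mathcal{J}\cdot\mathcal{O}_E .
\end{equation}

\subsection*{Vanishing and conclusion}
From $N=bH+(n+1)L$, $D_B\equiv bH+nL$ and $\frac1b\Gamma\equiv(b-\frac1b)H+\frac zbL$ we get
\[
N-\Delta\equiv\frac\varepsilon b\,H+\Bigl(1+\varepsilon n-\frac{\varepsilon z}b\Bigr)L ,
\]
which is nef and big for small $\varepsilon$. By (J4), $H^1(B,\mathcal{J}(bH-2E))=0$. Tensoring $0\to\mathcal{O}_B(-E)\to\mathcal{O}_B\to\mathcal{O}_E\to0$ with $\mathcal{J}(bH-E)$ gives the sequence
\[
0\to\mathcal{J}(bH-2E)\to\mathcal{J}(bH-E)\to(\mathcal{J}\otimes\mathcal{O}_E)(1)\to0 ,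
\]
which is exact on the left because a local equation of $E$ is a nonzerodivisor on $\mathcal{J}\subset\mathcal{O}_B$. So $H^0(B,\mathcal{J}(bH-E))$ surjects onto $H^0(E,(\mathcal{J}\otimes\mathcal{O}_E)(1))$. For $Q\in Z'$ we have $\operatorname{mult}_Q\Delta\ge(1-\varepsilon)n+\frac\varepsilon b\,nb=n$, hence $\mathcal{J}_Q\subset\mathfrak{m}_Q$ by (J2). Thus $H^0(B,\mathcal{J}(bH-E))$ consists of forms of degree $a-1$ vanishing at $P$ and on $Z'$, and it is zero by $(\ast)$. We conclude that $H^0(E,(\mathcal{J}\otimes\mathcal{O}_E)(1))=0$.

The natural surjection $\mathcal{J}\otimes\mathcal{O}_E\to\mathcal{J}\cdot\mathcal{O}_E$ is an isomorphism where $\mathcal{J}=\mathcal{O}_B$, so by \eqref{eq:near-E} its kernel is supported on the finite set $R$ and has no $H^1$. Hence $H^0(E,(\mathcal{J}\cdot\mathcal{O}_E)(1))=0$, and \eqref{eq:contains-R} gives \eqref{eq:goal}. So $R$ spans $E$ and contains $n$ linearly independent directions, and $\operatorname{mult}_PF=e\operatorname{mult}_PD=en$. This proves Proposition~\ref{prop:lc-good}. \qed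

\section{Goodness spreads along rich lines}\label{sec:propagation}

Let $\lambda$ be a rich line through a good point and $Q\in\lambda\cap Z$. We know the leading term of $F$ along $\lambda$, and at $Q$ it starts with a normal crossing monomial. The tangent cone of $F$ at $Q$ contains this monomial but may contain further terms of higher degree in the normal variables, about which we know nothing. Giving the normal variables a larger weight isolates the known monomial, and $F$ then degenerates to it. Log canonicity passes from the limit to $F$ by the restriction theorem.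

\begin{lemma}\label{lem:propagation}
Assume $(\ast)$. Let $P$ be good, $\lambda$ a rich line through $P$ and $Q\in\lambda\cap Z$. Then $D$ is lc at $Q$, and so $Q$ is good.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:good}(2),(3) there are linear forms $y_1,\dots,y_{n-1}$ defining $\lambda$ with $\Phi_\lambda=c'\prod_jy_j^e$, $c'\neq0$. Complete them to coordinates $s,t,y$ in which $Q=\{t=y_1=\dots=y_{n-1}=0\}$, and let $f(z,y)=F(1,z,y)$. By Lemma~\ref{lem:expansion}, a monomial $z^iy^\beta$ of $f$ with $|\beta|=j$ has $j\ge e(n-1)$, and $i\ge en-j$ if $j<en$; the part of $f$ with $j=e(n-1)$ is $c'z^eu(z)^e\prod_jy_j^e$, where $\tau(1,z)=zu(z)$ and $u(0)\neq0$.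

Give $z$ weight $1$ and each $y_j$ weight $2$. The monomial $z^e\prod y_j^e$ occurs in $f$ and has weight $e+2e(n-1)=e(2n-1)$. Every other monomial $z^iy^\beta$ of $f$ has larger weight $i+2j$: if $j=e(n-1)$, then $i>e$; if $e(n-1)<j<en$, then $i+2j\ge en+j>e(2n-1)$; if $j\ge en$, then $2j\ge2en>e(2n-1)$. Hence
\[
\tilde f(z,y,\theta):=\theta^{-e(2n-1)}f(\theta z,\theta^2y)
\]
is a polynomial with $\tilde f(z,y,0)=c''z^e\prod y_j^e$, $c''\ne0$.

Let $\tilde D=\frac1e\operatorname{div}(\tilde f)$ on $\mathbb{A}^n\times\mathbb{A}^1$ and fix a rational $0<t_0<1$. The restriction of $t_0\tilde D$ to $\{\theta=0\}$ is $t_0$ times a reduced snc divisor, so its multiplier ideal is trivial. By (J5), $\mathcal{J}(t_0\tilde D)$ is trivial at the origin. The locus where a coherent ideal sheaf is trivial is open, so $\mathcal{J}(t_0\tilde D)$ is trivial at $(0,0,\theta_0)$ for some $\theta_0\neq0$. On $X^\circ=\mathbb{A}^n\times(\mathbb{A}^1\setminus0)$, the automorphism $(z,y,\theta)\mapsto(\theta z,\theta^2y,\theta)$ fixes the points $(0,0,\theta)$ and pulls $f$ back to a unit times $\tilde f$. It therefore identifies $\tilde D|_{X^\circ}$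 with $\operatorname{pr}_1^*D$, where $D$ is restricted to the chart $\mathbb{A}^n$. The product of a log resolution of $D$ with $\mathbb{A}^1\setminus0$ is a log resolution of $\operatorname{pr}_1^*D$, so $\mathcal{J}(t_0\operatorname{pr}_1^*D)=\mathcal{J}(t_0D)\cdot\mathcal{O}_{X^\circ}$. It follows that $\mathcal{J}(t_0D)_Q=\mathcal{O}_Q$. As $t_0<1$ was arbitrary, $D$ is lc at $Q$, and $Q$ is good by Proposition~\ref{prop:lc-good}.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:main}]
By Corollary~\ref{cor:lc} and Proposition~\ref{prop:lc-good}, $Z$ contains a good point. By Lemma~\ref{lem:propagation}, every point of $Z$ on a rich line through a good point is good. Proposition~\ref{prop:assembly} applies.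
\end{proof}

By Section~\ref{sec:reduction}, this completes the proofs of Theorems~\ref{thm:A} and~\ref{thm:B}.

\section{Other exponents, and an inequality for all finite sets}\label{sec:complements}

In this section $Z\subset\mathbb{P}^n$ is again an arbitrary nonempty finite set with ideal $I$. We first look at the equality $\alpha(I^{(m)})=\alpha(I)+m-1$ for $m\neq n$.

\begin{proposition}\label{prop:large-m}
Let $n\ge2$ and $m\ge n+1$. Then $\alpha(I^{(m)})=\alpha(I)+m-1$ if and only if $\alpha(I)=1$.
\end{proposition}

\begin{proof}
The case $\alpha(I)=1$ was treated in the introduction. Suppose that equality holds for $m$ and $\alpha(I)\ge2$. Then equality holds for $n$ and for $n+1$. By Theorem~\ref{thm:A}, $Z$ is a star configuration of $d=\alpha(I)+n-1\ge n+1$ hyperplanes, and Lemma~\ref{lem:bound} gives $\alpha(I^{(n+1)})\ge\frac{(n+1)d}n=d+\frac dn>d+1=\alpha(I)+n$, a contradiction.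
\end{proof}

\begin{example}\label{ex:small-m}
Let $n\ge2$ and $Z=\{e_0,\dots,e_n,\,e_{n-1}+e_n\}$, where the $e_i$ are the coordinate points. For $1\le m\le n-1$ the form $x_0\cdots x_m$ lies in $I^{(m)}$: at $e_i$ at most one factor is nonzero, and at $e_{n-1}+e_n$ the only factor that can be nonzero is $x_{n-1}$. The set $Z$ lies in no hyperplane, and $x_0x_1\in I$, so $\alpha(I)=2$. With \eqref{eq:derivative} we get $\alpha(I^{(m)})=m+1=\alpha(I)+m-1$ for $1\le m\le n-1$. But $Z$ has $n+2$ points, while by Proposition~\ref{prop:converse} a star configuration with $\alpha(I)=2$ has $d=n+1$ hyperplanes and $n+1$ points. So the exponent $n$ in Theorem~\ref{thm:A} cannot be lowered.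
\end{example}

Lemma~\ref{lem:key} was stated for arbitrary sets and arbitrary $\ell$ because it also gives the following inequality. It has the form predicted by Demailly, and its case $\ell=1$ is the form predicted by Chudnovsky. For $m=\ell+n-1$ it is a case of \eqref{eq:derivative}.

\begin{proposition}\label{prop:inequality}
For every nonempty finite set $Z\subset\mathbb{P}^n$ and all $m,\ell\ge1$,
\[
\frac{\alpha(I^{(m)})}m\ \ge\ \frac{\alpha(I^{(\ell)})+n-1}{\ell+n-1}.
\]
\end{proposition}

\begin{proof}
Let $0\neq G\in I^{(m)}$ have degree $\alpha(I^{(m)})$ and put $D=\frac{\ell+n-1}m\operatorname{div}(G)$. Then $\operatorname{mult}_PD\ge\ell+n-1$ for $P\in Z$, so $\mathcal{J}(D)_P\subset\mathfrak{m}_P^\ell$ for all $P\in Z$ by (J2). If the inequality failed, then $\deg D<\alpha(I^{(\ell)})+n-1$, hence $\deg D-\operatorname{mult}_PD<\alpha(I^{(\ell)})-\ell$ for all $P\in Z$, contradicting Lemma~\ref{lem:key}.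
\end{proof}

The freedom to choose $e$ in Theorem~\ref{thm:B} settles the case of equality for $\ell=1$.

\begin{proposition}\label{prop:equality}
Let $n\ge2$, $\alpha(I)\ge2$ and $m\ge1$. Then
\[
\frac{\alpha(I^{(m)})}m=\frac{\alpha(I)+n-1}n
\]
if and only if $Z$ is a star configuration of $d=\alpha(I)+n-1$ hyperplanes $h_1,\dots,h_d$ and $n\mid m$. In that case the nonzero forms of minimal degree in $I^{(m)}$ are exactly the forms $c\,(h_1\cdots h_d)^{m/n}$ with $c\in k^*$.
\end{proposition}

\begin{proof}
Suppose equality holds and let $0\neq G\in I^{(m)}$ have degree $md/n$. Then $G^n$ has degree $md$ and multiplicity at least $mn$ on $Z$. Theorem~\ref{thm:B} with $e=m$, applied to one such $G$, shows that $Z$ is the star configuration of some $h_1,\dots,h_d$, and Lemma~\ref{lem:unique} gives $G^n=c\,(h_1\cdots h_d)^m$ for every such $G$. By unique factorization, $n\mid m$ and $G$ is a constant multiple of $(h_1\cdots h_d)^{m/n}$. Conversely, if $Z$ is such a star configuration and $n\mid m$, then $(h_1\cdots h_d)^{m/n}\in I^{(m)}$ has degree $md/n$, and by Lemma~\ref{lem:bound} no nonzero form in $I^{(m)}$ has smaller degree.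
\end{proof}

\begin{thebibliography}{9}

\bibitem{BS}
Thomas Bauer and Tomasz Szemberg, \emph{The effect of points fattening in dimension three}, arXiv:1308.4983 (2013).

\bibitem{PAG}
Lazarsfeld, \emph{Positivity in Algebraic Geometry II}.

\end{thebibliography}
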